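\title{A countable lattice with an unsolvable congruence lifting problem}

\begin{abstract}
We construct a countable lattice $K$, a countable distributive $\{\vee,0\}$-semilattice $S$, and a $\{\vee,0\}$-homomorphism $\varphi\colon\operatorname{Con}_cK\to S$ that is not of the form $\alpha\circ\operatorname{Con}_cf$ for any lattice homomorphism $f\colon K\to L$ and isomorphism $\alpha\colon\operatorname{Con}_cL\to S$. This gives a negative answer to a problem of Tuma and Wehrung. The lattice $K$ can be taken to be a free lattice on countably many generators. In contrast, if $K$ is countable and locally finite and $S$ is countable and distributive, every such $\varphi$ can be lifted.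
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, lattices are nonempty. A \emph{congruence} of a lattice $K$ is an equivalence relation on $K$ compatible with $\vee$ and $\wedge$, and $\Theta_K(s,t)$, or $\Theta(s,t)$, is the least congruence containing the pair $\langle s,t\rangle$. The finitely generated congruences, that is, the finite joins of congruences $\Theta(s,t)$, form a $\{\vee,0\}$-semilattice (a join-semilattice with least element) denoted by $\operatorname{Con}_cK$. A lattice homomorphism $f\colon K\to L$ induces the map $\operatorname{Con}_cf\colon\operatorname{Con}_cK\to\operatorname{Con}_cL$ that sends $\theta$ to the congruence of $L$ generated by the pairs $\langle f(s),f(t)\rangle$ with $\langle s,t\rangle\in\theta$.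

A $\{\vee,0\}$-semilattice $S$ is \emph{distributive} if, whenever $c\le a\vee b$ in $S$, there are $a'\le a$ and $b'\le b$ with $c=a'\vee b'$. Every $\operatorname{Con}_cL$ has this property. Indeed, the lattice of all congruences of $L$ is distributive, so $\gamma\le\alpha\vee\beta$ gives $\gamma=(\gamma\wedge\alpha)\vee(\gamma\wedge\beta)$, and a finitely generated $\gamma$ is already the join of finitely generated congruences below $\gamma\wedge\alpha$ and $\gamma\wedge\beta$.

\begin{definition}\label{def:lift}
Let $\varphi\colon\operatorname{Con}_cK\to S$ be a $\{\vee,0\}$-homomorphism. A \emph{factorization} of $\varphi$ is a triple $(L,f,\psi)$ consisting of a lattice $L$, a lattice homomorphism $f\colon K\to L$, and a $\{\vee,0\}$-homomorphism $\psi\colon\operatorname{Con}_cL\to S$ with $\psi\circ\operatorname{Con}_cf=\varphi$. The map $\varphi$ \emph{can be lifted} if it has a factorization in which $\psi$ is an isomorphism.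
\end{definition}

One may read $d(s,t)=\varphi(\Theta(s,t))$ as an $S$-valued distance on $K$: it vanishes on the diagonal, satisfies $d(s,u)\le d(s,t)\vee d(t,u)$, and does not increase when both arguments are joined or met with a fixed element. To lift $\varphi$ is to map $K$ to a lattice $L$ whose finitely generated congruences form a copy of $S$ and in which $d(s,t)$ becomes $\Theta_L(f(s),f(t))$. If $K$ has one element, this only asks for a lattice $L$ with $\operatorname{Con}_cL\cong S$; a general $K$ prescribes a part of $L$ in advance. In all cases $S$ has to be distributive. Three known results frame the question.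
\begin{itemize}
\item (Gr\"atzer--Schmidt) If $K$ is a finite lattice and $S$ is a finite distributive $\{\vee,0\}$-semilattice, then every $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S$ can be lifted, with $L$ finite.
\item (Wehrung) If $S$ is a distributive lattice with zero, then for every lattice $K$ every $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S$ can be lifted.
\item There are a countable distributive $\{\vee,0\}$-semilattice $S$, a Boolean algebra $B$ of size $\aleph_1$, and a $\{\vee,0\}$-homomorphism $\operatorname{Con}_cB\to S$ that cannot be lifted.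
\end{itemize}
Tuma and Wehrung \cite{TW} ask about the countable case: \emph{if $K$ is a countable lattice and $S$ is a countable distributive $\{\vee,0\}$-semilattice, can every $\{\vee,0\}$-homomorphism from $\operatorname{Con}_cK$ to $S$ be lifted?}

The natural guess is yes. A countable distributive $S$ is the union of a chain of finite distributive subsemilattices, by a theorem of Pudl\'ak \cite{Pud}, so one can hope to solve a sequence of finite problems and pass to the limit. This plan succeeds when $K$, too, is a union of finite pieces. A lattice is \emph{locally finite} if each of its finite subsets generates a finite sublattice.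

\begin{theorem}\label{thm:locfin}
If $K$ is a countable locally finite lattice and $S$ is a countable distributive $\{\vee,0\}$-semilattice, then every $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S$ can be lifted.
\end{theorem}

Distributive lattices are locally finite, because every element of the sublattice generated by a set is a join of meets of generators. So no countable Boolean algebra can replace $B$ in the third result above. Nevertheless, the answer to the problem is negative.

\begin{theorem}\label{thm:main}
There are a countable lattice $K$ with $0$ and $1$, a countable distributive $\{\vee,0\}$-semilattice $S$ with a largest element, elements $U_0,U_1\in S$ whose join is the largest element of $S$, and a $\{\vee,0\}$-homomorphism $\varphi\colon\operatorname{Con}_cK\to S$ with the following property. There do not exist a factorization $(L,f,\psi)$ of $\varphi$, with $L$ of any size, and $\theta_0,\theta_1\in\operatorname{Con}_cL$ such that $\psi(\theta_0)\le U_0$, $\psi(\theta_1)\le U_1$, and $\langle f(0),f(1)\rangle\in\theta_0\vee\theta_1$.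
\end{theorem}

Call $\psi\colon\operatorname{Con}_cL\to S$ \emph{weakly distributive} if $\psi(\theta)\le u\vee v$ implies $\theta\le\theta_0\vee\theta_1$ for some $\theta_0,\theta_1\in\operatorname{Con}_cL$ with $\psi(\theta_0)\le u$ and $\psi(\theta_1)\le v$. An isomorphism $\psi$ is weakly distributive: take $\theta_0=\psi^{-1}(u)$ and $\theta_1=\psi^{-1}(v)$.

\begin{corollary}\label{cor:main}
The map $\varphi$ of Theorem~\ref{thm:main} has no factorization $(L,f,\psi)$ with $\psi$ weakly distributive. In particular, $\varphi$ cannot be lifted.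
\end{corollary}

\begin{proof}
For such a factorization, $\psi(\Theta_L(f(0),f(1)))\le U_0\vee U_1$, since the right side is the largest element of $S$. Weak distributivity then gives $\theta_0,\theta_1$ as forbidden by Theorem~\ref{thm:main}.
\end{proof}

The lattice $K$ that we construct is the free bounded lattice on a countably infinite set; Proposition~\ref{prop:free} shows that a free lattice works as well.

In any counterexample, $S$ is not a lattice, by Wehrung's theorem, and $K$ is not locally finite, by Theorem~\ref{thm:locfin}. These two constraints shape the construction. The elements of $S$ are sets of points that obey a propagation rule with finitely many exceptions (Section~\ref{sec:points}). The lattice $K$ contains a descending sequence $s_1^0\ge s_1^1\ge\cdots$ and an element $c$ such that each inequality $c\le s_1^k$ holds at almost every point of a certain infinite family, while at every point of the family one of them fails. A pair $\langle f(0),f(1)\rangle\in\theta_0\vee\theta_1$ is connected by a chain in $L$ whose steps alternate between $\theta_0$ and $\theta_1$, and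 the elements of such a chain force all the inequalities at a single point. Section~\ref{sec:two} shows this for a chain of length two, and Section~\ref{sec:gadget} builds the lattices used there. Sections \ref{sec:Y}--\ref{sec:proof} nest copies of this configuration along the tree $\omega^{<\omega}$ in order to handle chains of arbitrary length. Theorem~\ref{thm:locfin} is proved independently in Section~\ref{sec:locfin}.

\section{Conventions and standard facts}\label{sec:prelim}

\subsection*{Congruences}
For a congruence $\mu$ of $L$ we have $s/\mu\le t/\mu$ in $L/\mu$ if and only if $\langle s,s\wedge t\rangle\in\mu$. If $f\colon K\to L$ is a homomorphism, then $f^{-1}\mu=\{\langle s,t\rangle:\langle f(s),f(t)\rangle\in\mu\}$ is a congruence of $K$, and by definition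
\begin{equation}\label{eq:adj}
(\operatorname{Con}_cf)(\theta)\subseteq\mu\iff\theta\subseteq f^{-1}\mu .
\end{equation}
It follows that $\operatorname{Con}_cf$ sends the congruence generated by a finite set of pairs to the congruence generated by the $f$-images of these pairs. Hence $(\operatorname{Con}_cf)(\Theta_K(s,t))=\Theta_L(f(s),f(t))$, the map $\operatorname{Con}_cf$ is a $\{\vee,0\}$-homomorphism, and $\operatorname{Con}_c(g\circ f)=\operatorname{Con}_cg\circ\operatorname{Con}_cf$.

\begin{lemma}\label{lem:chain}
Let $\theta_0,\theta_1$ be congruences of $L$, and let $u\le v$ in $L$ with $\langle u,v\rangle\in\theta_0\vee\theta_1$. Then there are $\ell\ge0$ and $v=z_0\ge z_1\ge\dots\ge z_\ell=u$ with $\langle z_r,z_{r+1}\rangle\in\theta_{r\bmod 2}$ for all $r<\ell$.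
\end{lemma}

\begin{proof}
The join $\theta_0\vee\theta_1$ is the transitive closure of $\theta_0\cup\theta_1$, so there are $v=t_0,t_1,\dots,t_m=u$ with consecutive pairs in $\theta_0\cup\theta_1$. Put $t_i'=(t_i\vee u)\wedge v$ and $z_i=t'_0\wedge\dots\wedge t'_i$. Then $v=z_0\ge\dots\ge z_m=u$, and the pair $\langle z_i,z_{i+1}\rangle=\langle z_i\wedge t'_i,z_i\wedge t'_{i+1}\rangle$ lies in every congruence containing $\langle t_i,t_{i+1}\rangle$. Repeating some of the $z_i$ produces the required alternation, since $\langle z,z\rangle\in\theta_0\cap\theta_1$.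
\end{proof}

\subsection*{Free bounded lattices and polynomials}
A \emph{bounded homomorphism} is a lattice homomorphism preserving $0$ and $1$. In the free bounded lattice on a set $G$, every element is the value of a term built from $G\cup\{0,1\}$ by $\vee$ and $\wedge$, and every map from $G$ to a bounded lattice extends to a unique bounded homomorphism. A \emph{polynomial} over a lattice $K$ is a lattice term $F(y)$ in a variable $y$ and constants from $K$. It defines an order-preserving map $K\to K$ compatible with every congruence. For $f\colon K\to L$, the polynomial $F^f$ over $L$ is obtained by replacing each constant by its $f$-image; thus $f(F(s))=F^f(f(s))$.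

\subsection*{Two ways to obtain lattices}
Given a set $J$ and rules of the form ``$D\to j$'' with $\varnothing\ne D\subseteq J$ and $j\in J$, call $C\subseteq J$ \emph{closed} if $D\subseteq C$ implies $j\in C$ for every rule. The closed sets form a bounded lattice under inclusion, with $0=\varnothing$ and $1=J$; the meet is intersection, and $C\vee C'$ is the least closed set containing $C\cup C'$.

\begin{lemma}\label{lem:fin}
Let $N$ be a finite subset of a lattice $V$ that is closed under $\vee$ and has a least element. Then $N$ is a lattice under the order of $V$. Its join is that of $V$, and its meet $\sqcap$ satisfies $s\sqcap t\le s\wedge t$, with equality if $s\wedge t\in N$.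
\end{lemma}

\begin{proof}
The elements of $N$ below both $s$ and $t$ form a nonempty finite set, and $s\sqcap t$ is its join.
\end{proof}

\section{Semilattices defined by a rule with finitely many exceptions}\label{sec:points}

\begin{definition}\label{def:points}
A \emph{point system} consists of a countable set $X$ of \emph{points}, a finite set $X_0\subseteq X$ of \emph{base points}, a rank function $X\to\omega$, and a map $\lambda$ that assigns to each non-base point $p$ a nonempty set $\lambda(p)$ of points of smaller rank. A set $U\subseteq X$ \emph{obeys the rule at $p\in X\setminus X_0$} if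
\[
p\in U\iff U\cap\lambda(p)\ne\varnothing .
\]
Let $S(X)$ be the family, ordered by inclusion, of all $U\subseteq X$ that obey the rule at all but finitely many non-base points.
\end{definition}

\begin{lemma}\label{lem:S}
$S(X)$ is a countable distributive $\{\vee,0\}$-semilattice with join $\cup$, least element $\varnothing$, and largest element $X$.
\end{lemma}

\begin{proof}
The sets $\varnothing$ and $X$ obey the rule everywhere, and $U\cup V$ obeys it wherever $U$ and $V$ do. If $U$ obeys the rule outside a finite set $E$, then by recursion on the rank $U$ is determined by $E$ and $U\cap(E\cup X_0)$. So $S(X)$ is countable.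

Let $W\subseteq U\cup V$ in $S(X)$, and let $E\supseteq X_0$ be a finite set outside which $U$, $V$, $W$ all obey the rule. The sets $U\cap W$ and $V\cap W$ need not belong to $S(X)$, so we keep only their traces on $E$ and let the rule generate the rest. Define $U'$ by recursion on the rank: for $p\in E$ let $p\in U'\iff p\in U\cap W$, and for $p\notin E$ let $p\in U'\iff U'\cap\lambda(p)\ne\varnothing$. Define $V'$ in the same way from $V\cap W$. Then $U',V'\in S(X)$. We show by induction on the rank of $p$ that
\[
p\in U'\Rightarrow p\in U\cap W,\qquad p\in V'\Rightarrow p\in V\cap W,\qquad p\in W\Rightarrow p\in U'\cup V'.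
\]
For $p\in E$ this holds by definition and because $W\subseteq U\cup V$. Let $p\notin E$. If $p\in U'$, then $\lambda(p)$ meets $U'$, hence meets $U$ and $W$ by induction, so $p\in U\cap W$; the same argument applies to $V'$. If $p\in W$, then $\lambda(p)$ meets $W$, hence meets $U'$ or $V'$ by induction, so $p\in U'\cup V'$. Thus $W=U'\cup V'$ with $U'\subseteq U$ and $V'\subseteq V$.
\end{proof}

\begin{example}\label{ex:X1}
Let $X_1=\{A,B\}\cup\omega$, with base points $A,B$ of rank $0$, and with $\lambda(n)=\{A,B\}$ and rank $1$ for $n\in\omega$. Then $U\in S(X_1)$ if and only if either $U$ meets $\{A,B\}$ and $U\cap\omega$ is cofinite, or $U$ is a finite subset of $\omega$. This semilattice is not a lattice: the common lower bounds of $\{A\}\cup\omega$ and $\{B\}\cup\omega$ are the finite subsets of $\omega$, and there is no largest one.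
\end{example}

To map $\operatorname{Con}_cK$ to $S(X)$ we attach a quotient of $K$ to each point and record where a congruence collapses something that the quotient keeps apart. Let $(h_p)_{p\in X}$ be a family of lattice homomorphisms with domain $K$. It is \emph{coherent} if for all $s,t\in K$ and all but finitely many non-base points $p$,
\[
h_p(s)=h_p(t)\iff h_{p'}(s)=h_{p'}(t)\text{ for all }p'\in\lambda(p).
\]
This says that $D(s,t)=\{p\in X:h_p(s)\ne h_p(t)\}$ belongs to $S(X)$. For a coherent family put
\begin{equation}\label{eq:phi}
\varphi(\theta)=\{p\in X:\theta\not\subseteq\ker h_p\}\qquad(\theta\in\operatorname{Con}_cK).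
\end{equation}
A join of congruences is contained in $\ker h_p$ if and only if each of them is. Hence $\varphi$ sends joins to unions and $0$ to $\varnothing$, and $\varphi(\Theta(s,t))=D(s,t)$. So $\varphi$ is a $\{\vee,0\}$-homomorphism from $\operatorname{Con}_cK$ to $S(X)$. The next lemma says that in any factorization of $\varphi$ the kernels $\ker h_p$ extend to a coherent family of congruences of $L$.

\begin{lemma}\label{lem:Psi}
Let $\varphi$ be given by \eqref{eq:phi}, and let $(L,f,\psi)$ be a factorization of $\varphi$. For $p\in X$ the relation $\Psi_p=\{\langle s,t\rangle\in L^2:p\notin\psi(\Theta_L(s,t))\}$ is a congruence of $L$. Write $s\equiv_pt$ for $\langle s,t\rangle\in\Psi_p$ and $s\le_pt$ for $s/\Psi_p\le t/\Psi_p$. Then: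
\begin{itemize}
\item[(F1)] for $s,t\in K$, $f(s)\le_pf(t)$ if and only if $h_p(s)\le h_p(t)$;
\item[(F2)] for $s,t\in L$ and all but finitely many non-base $p$, $s\le_pt$ if and only if $s\le_{p'}t$ for all $p'\in\lambda(p)$;
\item[(F3)] if $\theta\in\operatorname{Con}_cL$ and $p\notin\psi(\theta)$, then $\theta\subseteq\Psi_p$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\psi$ preserves $\vee$ and $0$, the set $I_p=\{\theta\in\operatorname{Con}_cL:p\notin\psi(\theta)\}$ contains $0$ and is closed downward and under joins. A pair $\langle s,t\rangle$ lies in some member of $I_p$ if and only if $\Theta_L(s,t)\in I_p$. So $\Psi_p$ is the union of the directed family $I_p$ of congruences; this gives the first claim and (F3). Now $s\le_pt$ means $p\notin\psi(\Theta_L(s,s\wedge t))$, and (F2) says that this set belongs to $S(X)$. For $s,t\in K$,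
\[
\psi(\Theta_L(f(s),f(s)\wedge f(t)))=\psi\bigl((\operatorname{Con}_cf)(\Theta_K(s,s\wedge t))\bigr)=D(s,s\wedge t),
\]
and $p\notin D(s,s\wedge t)$ means $h_p(s)\le h_p(t)$. This is (F1).
\end{proof}

We control the elements of $K$ through the maps $h_p$, but (F2) applies to all elements of $L$, with an exceptional set that depends on the pair. This suggests how to obtain a contradiction. Take infinitely many points $p$ with the same $\lambda(p)$, and a sequence of inequalities in $K$ such that at each $p$ one of them fails. Coherence allows each of them to hold at the points of $\lambda(p)$. But if $L$ contains elements satisfying, at the points of $\lambda(p)$, \emph{finitely many} inequalities that imply the whole sequence, then (F2) transfers these to a single $p$, and (F1) is violated.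

\section{Witnesses, and chains of length two}\label{sec:two}

Define lattice terms $s_j^k=s_j^k(a,e_1,e_2)$, for $j=1,2$ and $k\in\omega$, by
\[
s_1^0=e_1,\quad s_2^0=e_2,\quad s_1^{k+1}=e_1\wedge(a\vee s_2^k),\quad s_2^{k+1}=e_2\wedge(a\vee s_1^k).
\]
The sequence of inequalities will be $c\le s_1^k$, and the finitely many inequalities that imply it are the following.

\begin{definition}\label{def:wit}
Let $a,c,e_1,e_2$ be elements of a lattice $M$. A \emph{witness} for $(a,c,e_1,e_2)$ is a pair $(w_1,w_2)\in M^2$ with $w_1\le e_1$, $w_2\le e_2$, and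
\begin{equation}\label{eq:wit}
c\le w_1,\qquad w_1\le a\vee w_2,\qquad w_2\le a\vee w_1 .
\end{equation}
\end{definition}

\begin{lemma}\label{lem:wit}
If $(a,c,e_1,e_2)$ has a witness in $M$, then $c\le s_1^k(a,e_1,e_2)$ for all $k$. The converse holds if $M$ is finite.
\end{lemma}

\begin{proof}
Let $(w_1,w_2)$ be a witness. Then $w_j\le e_j=s_j^0$, and if $w_j\le s_j^k$ for $j=1,2$, then $w_1\le e_1\wedge(a\vee w_2)\le s_1^{k+1}$ and $w_2\le e_2\wedge(a\vee w_1)\le s_2^{k+1}$. So $c\le w_1\le s_1^k$ for all $k$.

In any lattice $s_j^{1}\le s_j^0$, and $s_j^{k+1}\le s_j^k$ for both $j$ implies $s_j^{k+2}\le s_j^{k+1}$ for both $j$. If $M$ is finite, these descending sequences stabilize, so there is $k$ with $s_j^{k+1}=s_j^k$ for $j=1,2$. Then $w_j=s_j^k$ satisfy $w_1=e_1\wedge(a\vee w_2)$ and $w_2=e_2\wedge(a\vee w_1)$, and $(w_1,w_2)$ is a witness if $c\le s_1^k$.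
\end{proof}

From now on $\Phi$ is the free bounded lattice on $\{a,c,e_1,e_2\}$, and $s_j^k$ also denotes the corresponding element of $\Phi$. The following proposition, proved in Section~\ref{sec:gadget}, contains all that the rest of the paper uses about $\Phi$.

\begin{proposition}\label{prop:gadget}
There are bounded homomorphisms $\pi\colon\Phi\to\Pi$, $\pi'\colon\Phi\to\Pi'$, $q_n\colon\Phi\to\Gamma_n$ and numbers $k_n\in\omega$, for $n\in\omega$, such that:
\begin{itemize}
\item[(G1)] $\pi(c)\le\pi(e_1)$, $\pi(e_1)\le\pi(a)\vee\pi(e_2)$, and $\pi(e_2)\le\pi(a)\vee\pi(e_1)$;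
\item[(G2)] $\pi'(c)=0$;
\item[(G3)] $\ker q_n\subseteq\ker\pi\cap\ker\pi'$ for all $n$, and each pair in $\ker\pi\cap\ker\pi'$ belongs to $\ker q_n$ for all but finitely many $n$;
\item[(G4)] $q_n(c)\not\le q_n(s_1^{k_n})$ for all $n$.
\end{itemize}
\end{proposition}

By (G1) and (G2), the images of $(a,c,e_1,e_2)$ have the witness $(\pi(e_1),\pi(e_2))$ in $\Pi$ and the witness $(0,0)$ in $\Pi'$. Thus $c\le s_1^k$ holds under both $\pi$ and $\pi'$, and by (G3) it holds under $q_n$ for large $n$. So the numbers $k_n$ in (G4) tend to infinity, which is the situation described at the end of Section~\ref{sec:points}. An element $z$ that equals $1$ on the side of $\pi$ and $0$ on the side of $\pi'$ would glue the two witnesses into the single pair $(e_1\wedge z,e_2\wedge z)$. The next proposition makes this precise.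

Take the point system $X_1$ of Example~\ref{ex:X1}, the lattice $K=\Phi$, and $h_A=\pi$, $h_B=\pi'$, $h_n=q_n$. This family is coherent by (G3). Let $\varphi_1\colon\operatorname{Con}_c\Phi\to S(X_1)$ be given by \eqref{eq:phi}.

\begin{proposition}\label{prop:two}
If $(L,f,\psi)$ is a factorization of $\varphi_1$, then there is no $z\in L$ with $z\equiv_Af(1)$ and $z\equiv_Bf(0)$.
\end{proposition}

\begin{proof}
Suppose that $z$ exists, and put $w_j=f(e_j)\wedge z$. Consider the inequalities
\[
f(c)\le w_1,\qquad w_1\le f(a)\vee w_2,\qquad w_2\le f(a)\vee w_1 .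
\]
Modulo $\Psi_A$ we have $w_j\equiv f(e_j)\wedge f(1)=f(e_j)$, and the inequalities follow from (G1) and (F1). Modulo $\Psi_B$ we have $w_j\equiv f(e_j)\wedge f(0)=f(0)$, and $f(c)\le f(0)$ by (G2) and (F1), so they hold again. By (F2) there is $n$ such that all three hold modulo $\Psi_n$. Since $w_j\le f(e_j)$, Lemma~\ref{lem:wit} applied in $L/\Psi_n$ gives $f(c)\le_ns_1^{k_n}(f(a),f(e_1),f(e_2))=f(s_1^{k_n})$. By (F1), $q_n(c)\le q_n(s_1^{k_n})$, which contradicts (G4).
\end{proof}

Let $U_0=\{B\}\cup\omega$ and $U_1=\{A\}\cup\omega$, two elements of $S(X_1)$ with union $X_1$. If $\psi(\theta_i)\subseteq U_i$, then $\theta_0\subseteq\Psi_A$ and $\theta_1\subseteq\Psi_B$ by (F3). Proposition~\ref{prop:two} therefore excludes a chain $f(1)\ge z\ge f(0)$ with first step in $\theta_0$ and second step in $\theta_1$. It says nothing about longer chains, and Lemma~\ref{lem:chain} gives no bound on the length.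

In a longer chain we only know $z\equiv_Bz'$ for the next element $z'\le z$. The same argument, with $w_j=(f(e_j)\vee z')\wedge z$, turns the hypothesis $f(1)\le_Az$ into
\[
f(c)\le_ns_1^{k_n}\bigl(f(a),\,f(e_1)\vee z',\,f(e_2)\vee z'\bigr)\quad\text{for some }n
\]
(the details are in the proof of Theorem~\ref{thm:main}). This conclusion has the same shape as the hypothesis: $1$ is replaced by $c$, the point $A$ by the point $n$, and $z$ by a polynomial in the next element of the chain. To repeat the step we need a new copy of $a,c,e_1,e_2$ below the old $c$. Since $n$ is not known in advance, we need one for each $n$, and the copies are indexed by the tree $\omega^{<\omega}$.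

\section{Proof of Proposition~\ref{prop:gadget}}\label{sec:gadget}

We choose $\Pi$ and $\Pi'$ so that the witnesses $(\pi(e_1),\pi(e_2))$ and $(0,0)$ are the only ones, and so that no element of $\Phi$ has the image $\pi(e_1)$ in $\Pi$ and the image $0$ in $\Pi'$. Both are lattices of closed sets; some of the underlying points are named after the generators of $\Phi$.

\subsection*{The lattice $\Pi$}
Let $J=\{a,c,e_1,e_2\}$, and let $\Pi$ be the lattice of subsets of $J$ closed under the rules $\{e_1\}\to c$, $\{a,e_2\}\to e_1$, $\{a,e_1\}\to e_2$. A closed set without $a$ is a subset of $\{c,e_1,e_2\}$ that contains $c$ if it contains $e_1$, and a closed set with $a$ is $\{a\}$, $\{a,c\}$, or $J$; see Figure~\ref{fig:Pi}. For $C,C'\in\Pi$,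
\begin{equation}\label{eq:join}
C\vee C'=\begin{cases}J&\text{if }a\in C\cup C'\text{ and }\{e_1,e_2\}\cap(C\cup C')\neq\varnothing,\\ C\cup C'&\text{otherwise.}\end{cases}
\end{equation}
In the first case the rules produce $e_1$ and $e_2$, and then $c$. In the second case the last two rules do not apply to $C\cup C'$, and the first rule, having a single premise, is preserved by unions. Let $\pi\colon\Phi\to\Pi$ be the bounded homomorphism with
\[
\pi(a)=\{a\},\quad\pi(c)=\{c\},\quad\pi(e_1)=\{c,e_1\},\quad\pi(e_2)=\{e_2\}.
\]
Then (G1) holds, because $\pi(a)\vee\pi(e_j)=J$.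

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.85]
\node (o) at (0,0) {$\varnothing$};
\node (a) at (-2,1) {$\{a\}$}; \node (c) at (0,1) {$\{c\}$}; \node (e) at (2,1) {$\{e_2\}$};
\node (ac) at (-2,2) {$\{a,c\}$}; \node (cd) at (0,2) {$\{c,e_1\}$}; \node (ce) at (2,2) {$\{c,e_2\}$};
\node (cde) at (1,3) {$\{c,e_1,e_2\}$}; \node (j) at (0,4) {$J$};
\draw (o)--(a) (o)--(c) (o)--(e) (a)--(ac) (c)--(ac) (c)--(cd) (c)--(ce) (e)--(ce) (cd)--(cde) (ce)--(cde) (ac)--(j) (cde)--(j);
\end{tikzpicture}
\caption{The lattice $\Pi$ of subsets of $J=\{a,c,e_1,e_2\}$ closed under the rules $\{e_1\}\to c$, $\{a,e_2\}\to e_1$, $\{a,e_1\}\to e_2$, ordered by inclusion.}\label{fig:Pi}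
\end{figure}

\subsection*{The lattice $\Pi'$}
Let $J'=\{a\}\cup\{u_i,v_i:i\in\omega\}$, and let $\Pi'$ be the lattice of subsets of $J'$ closed under the rules $\{a,v_i\}\to u_{i+1}$ and $\{a,u_i\}\to v_{i+1}$. Write $u_{\ge k}=\{u_i:i\ge k\}$ and $v_{\ge k}=\{v_i:i\ge k\}$. Let $\pi'\colon\Phi\to\Pi'$ be the bounded homomorphism with
\[
\pi'(a)=\{a\},\quad\pi'(c)=\varnothing,\quad\pi'(e_1)=u_{\ge0},\quad\pi'(e_2)=v_{\ge0}.
\]
Then (G2) holds. Each use of a rule raises the index by one:
\begin{equation}\label{eq:shift}
\{a\}\vee v_{\ge k}=\{a\}\cup v_{\ge k}\cup u_{\ge k+1},\qquad\{a\}\vee u_{\ge k}=\{a\}\cup u_{\ge k}\cup v_{\ge k+1},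
\end{equation}
since the sets on the right are closed and their new elements are forced by the rules. Consequently $\pi'(s_1^k)=u_{\ge k}$ and $\pi'(s_2^k)=v_{\ge k}$, so these sequences descend strictly and have empty intersection.

\begin{lemma}\label{lem:unique}
The only witness for $(\pi(a),\pi(c),\pi(e_1),\pi(e_2))$ in $\Pi$ is $(\{c,e_1\},\{e_2\})$. The only witness for $(\pi'(a),\pi'(c),\pi'(e_1),\pi'(e_2))$ in $\Pi'$ is $(\varnothing,\varnothing)$.
\end{lemma}

\begin{proof}
Let $(w_1,w_2)$ be a witness in $\Pi$. Then $c\in w_1\subseteq\{c,e_1\}$ and $w_2\subseteq\{e_2\}$. Since $c\in\{a\}\vee w_2$, the set $w_2$ is not empty, so $w_2=\{e_2\}$. Since $e_2\in\{a\}\vee w_1$ and $\{a\}\vee\{c\}=\{a,c\}$, we get $w_1=\{c,e_1\}$.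

Let $(w_1,w_2)$ be a witness in $\Pi'$, so $w_1\subseteq u_{\ge0}$ and $w_2\subseteq v_{\ge0}$. If $w_1\cup w_2\ne\varnothing$, let $k$ be least with $u_k\in w_1$ or $v_k\in w_2$. Then $w_1\subseteq\{a\}\vee w_2\subseteq\{a\}\vee v_{\ge k}$ and $w_2\subseteq\{a\}\vee w_1\subseteq\{a\}\vee u_{\ge k}$. By \eqref{eq:shift}, $u_k\notin w_1$ and $v_k\notin w_2$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:link}
For every $t\in\Phi$:
\begin{itemize}
\item[(L0)] if $a\in\pi(t)$, then $a\in\pi'(t)$;
\item[(L1)] if $e_1\in\pi(t)$, then $u_{\ge k}\subseteq\pi'(t)$ for some $k$;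
\item[(L2)] if $e_2\in\pi(t)$, then $v_{\ge k}\subseteq\pi'(t)$ for some $k$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on a term for $t$. The statements are vacuous for $0$ and $c$, hold for $1$ because $\pi'(1)=J'$, and hold for $a,e_1,e_2$ by the definitions of $\pi$ and $\pi'$. If they hold for $t$ and $t'$, they hold for $t\wedge t'$: meets are intersections, and we take the larger $k$. For $t\vee t'$, note that $\pi'(t\vee t')$ is a closed set containing $\pi'(t)\cup\pi'(t')$. So each statement is inherited if the point $a$, $e_1$, or $e_2$ in question lies in $\pi(t)\cup\pi(t')$. By \eqref{eq:join} this is always so for $a$. If $e_1\in\pi(t\vee t')$ but $e_1\notin\pi(t)\cup\pi(t')$, then by \eqref{eq:join} both $a$ and $e_2$ lie in $\pi(t)\cup\pi(t')$. By induction $\pi'(t\vee t')$ contains $a$ and some $v_{\ge k}$, hence $u_{\ge k+1}$ by \eqref{eq:shift}. Exchanging $e_1,e_2$ and $u,v$ gives (L2).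
\end{proof}

Let $\bar\pi=(\pi,\pi')\colon\Phi\to\Pi\times\Pi'$, and let $\Xi=\bar\pi(\Phi)$, a bounded sublattice of $\Pi\times\Pi'$.

\begin{lemma}\label{lem:nowit}
There is no witness for $(\bar\pi(a),\bar\pi(c),\bar\pi(e_1),\bar\pi(e_2))$ in $\Xi$.
\end{lemma}

\begin{proof}
If $(\bar\pi(t_1),\bar\pi(t_2))$ is a witness, then its coordinates are witnesses in $\Pi$ and in $\Pi'$. By Lemma~\ref{lem:unique}, $e_1\in\pi(t_1)$ and $\pi'(t_1)=\varnothing$, contradicting (L1).
\end{proof}

\subsection*{The lattices $\Gamma_n$}
In $\Xi$ all inequalities $c\le s_1^k$ hold, although there is no witness. We approximate $\Xi$ by quotients of $\Phi$ with finitely many relations. The point is that finitely many relations can be realized in a finite lattice inside $\Xi$, where the converse part of Lemma~\ref{lem:wit} applies.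

Enumerate the countable set $\ker\bar\pi=\ker\pi\cap\ker\pi'$ as $\langle t_1,t_1'\rangle,\langle t_2,t_2'\rangle,\dots$. For $n\in\omega$ let $\delta_n$ be the congruence of $\Phi$ generated by the first $n$ pairs, let $\Gamma_n=\Phi/\delta_n$, and let $q_n\colon\Phi\to\Gamma_n$ be the canonical map. The congruences $\delta_n$ increase and have union $\ker\bar\pi$, which is (G3).

It remains to prove (G4). Fix $n$, and suppose that $q_n(c)\le q_n(s_1^k)$ for all $k$. Fix terms for $t_i,t'_i$ ($1\le i\le n$). Let $Z\subseteq\Xi$ be the finite set of the $\bar\pi$-values of all subterms of these terms and of $a,c,e_1,e_2,0,1$, and let $N$ be the set of all joins of nonempty subsets of $Z$. By Lemma~\ref{lem:fin}, $N$ is a finite lattice with the order, the join, and the bounds of $\Xi$, and with a meet $\sqcap$. Let $h\colon\Phi\to N$ be the bounded homomorphism that agrees with $\bar\pi$ on the generators.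

We claim that $h(t)=\bar\pi(t)$ for every subterm $t$ of the chosen terms. This holds for generators and for $0,1$, and it passes to joins because $N$ and $\Xi$ have the same join. If $t=t'\wedge t''$, then $\bar\pi(t')\wedge\bar\pi(t'')=\bar\pi(t)\in N$, so $h(t)=\bar\pi(t')\sqcap\bar\pi(t'')=\bar\pi(t)$. Therefore $h(t_i)=\bar\pi(t_i)=\bar\pi(t'_i)=h(t'_i)$ for $i\le n$, that is, $\delta_n\subseteq\ker h$. It follows that $h(c)\le h(s_1^k)$ for all $k$, where $h(s_1^k)$ is the term $s_1^k$ evaluated in $N$. By Lemma~\ref{lem:wit}, $(\bar\pi(a),\bar\pi(c),\bar\pi(e_1),\bar\pi(e_2))$ has a witness in $N$. The definition of a witness involves only the order and the join, so this is a witness in $\Xi$, contradicting Lemma~\ref{lem:nowit}. This proves (G4) and Proposition~\ref{prop:gadget}.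

\section{Placing a lattice below an element}\label{sec:Y}

To nest the configuration we must put a copy of a lattice $\Gamma$ below a given element $x$ of a lattice $M$. The inequality to be refuted at the end involves joins of elements of $\Gamma$ with an element $m\in M$ that is not above $x$, so such joins must not destroy the structure of $\Gamma$. Only the elements above $x$ are forced to lie above all of $\Gamma$, and we impose nothing else.

Let $M$ and $\Gamma$ be bounded lattices and $0\ne x\in M$. With the componentwise order, put
\[
Y(M,x;\Gamma)=\{(m,\gamma)\in M\times\Gamma:m\ge x\Rightarrow\gamma=1\},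
\]
\[
\iota(m)=\begin{cases}(m,1)&\text{if }m\ge x,\\(m,0)&\text{if }m\not\ge x,\end{cases}\qquad\varepsilon(\gamma)=(0,\gamma).
\]
For example, if $M=\{0<1\}$ and $x=1$, then $Y(M,x;\Gamma)$ is $\varepsilon(\Gamma)$ with the new largest element $(1,1)$.

\begin{lemma}\label{lem:Y}
Let $Y=Y(M,x;\Gamma)$.
\begin{itemize}
\item[(Y1)] $Y$ is a bounded lattice. Meets are componentwise, and $(m,\gamma)\vee(m',\gamma')$ is $(m\vee m',\gamma\vee\gamma')$ if $m\vee m'\not\ge x$, and $(m\vee m',1)$ otherwise.
\item[(Y2)] $\iota\colon M\to Y$ is a bounded lattice embedding.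
\item[(Y3)] If $m\not\ge x$, then $\varepsilon(\gamma)\vee(m,\gamma')=(m,\gamma\vee\gamma')$. The map $\varepsilon\colon\Gamma\to Y$ preserves $\vee$, $\wedge$, and $0$, and $\varepsilon(\gamma)\le\iota(x)$ for all $\gamma$.
\item[(Y4)] A bounded homomorphism $\rho\colon\Gamma\to\Gamma^*$ induces the bounded homomorphism $Y(\rho)\colon Y\to Y(M,x;\Gamma^*)$, $(m,\gamma)\mapsto(m,\rho(\gamma))$, and $Y(\rho)\circ\iota=\iota$, $Y(\rho)\circ\varepsilon=\varepsilon\circ\rho$.
\end{itemize}
\end{lemma}

\begin{proof}
(Y1) If $m\wedge m'\ge x$, then $m,m'\ge x$, so $\gamma=\gamma'=1$; thus $Y$ is closed under componentwise meets. The proposed join lies in $Y$ and is an upper bound. Any upper bound $(m'',\gamma'')\in Y$ has $m''\ge m\vee m'$ and $\gamma''\ge\gamma\vee\gamma'$, and $\gamma''=1$ if $m\vee m'\ge x$. The bounds are $(1,1)$ and $(0,0)$; the latter lies in $Y$ because $x\ne0$.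

(Y2) If $m\vee m'\ge x$, then $\iota(m)\vee\iota(m')$ and $\iota(m\vee m')$ both equal $(m\vee m',1)$; otherwise neither $m$ nor $m'$ is above $x$, and both equal $(m\vee m',0)$. Meets are preserved since $m\wedge m'\ge x$ if and only if $m,m'\ge x$. Further, $\iota(0)=(0,0)$ because $x\ne0$, $\iota(1)=(1,1)$, and the first coordinate shows that $\iota$ is injective.

(Y3) The formula is a case of (Y1), and for $m=0$ it says that $\varepsilon$ preserves joins. Meets and $0$ are computed componentwise, and $(0,\gamma)\le(x,1)=\iota(x)$.

(Y4) Since $\rho(1)=1$, the map $Y(\rho)$ takes values in $Y(M,x;\Gamma^*)$ and respects both cases of the join formula, which are distinguished by the first coordinates alone. It respects the componentwise meets and the bounds. The identity $Y(\rho)\circ\iota=\iota$ uses $\rho(0)=0$ and $\rho(1)=1$, and the last identity is the definition.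
\end{proof}

\section{The lattice $K$ and its quotients along the tree}\label{sec:K}

Let $T=\omega^{<\omega}$ be the tree of finite sequences of natural numbers, called \emph{nodes}. The length of $\sigma$ is $|\sigma|$, the root is $\varnothing$, and $\sigma^{\frown}n$ is the extension of $\sigma$ by $n$. Choose pairwise disjoint four-element sets $G_\sigma=\{a_\sigma,c_\sigma,e_{1\sigma},e_{2\sigma}\}$, for $\sigma\in T$, and let $K$ be the free bounded lattice on $\bigcup_\sigma G_\sigma$. It is countable. For $g\in G_\sigma$ let $\hat g\in\{a,c,e_1,e_2\}$ be the corresponding generator of $\Phi$. An element of $K$ is \emph{$\sigma$-free} if it is the value of a term in which no element of $G_\sigma$ occurs.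

The two sides of the inequality that will be carried down the chain are an element $x_\sigma\in K$ and a polynomial $F_\sigma(y)$ over $K$:
\[
x_\varnothing=1,\quad F_\varnothing(y)=y,\qquad x_{\sigma^{\frown}n}=c_\sigma,\quad F_{\sigma^{\frown}n}(y)=s_1^{k_n}\bigl(a_\sigma,\ e_{1\sigma}\vee F_\sigma(y),\ e_{2\sigma}\vee F_\sigma(y)\bigr).
\]
Only generators from sets $G_\tau$ with $\tau$ a proper initial segment of $\sigma$ occur in $x_\sigma$ and $F_\sigma$. In particular $x_\sigma$ and $F_\sigma(0)$ are $\sigma$-free.

When the chain reaches $f(0)$ we need the inequality to be false. By recursion on $|\sigma|$ we define a bounded lattice $M_\sigma$ and a bounded homomorphism $\eta_\sigma\colon K\to M_\sigma$ with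
\begin{equation}\label{eq:sep}
\eta_\sigma(x_\sigma)\not\le\eta_\sigma(F_\sigma(0)).
\end{equation}
Let $M_\varnothing=\{0<1\}$, and let $\eta_\varnothing$ send all generators to $0$; here \eqref{eq:sep} says $1\not\le0$. Suppose that $M_\sigma$ and $\eta_\sigma$ are defined and satisfy \eqref{eq:sep}. Then $\eta_\sigma(x_\sigma)\ne0$, so Section~\ref{sec:Y} applies. For every bounded homomorphism $\rho\colon\Phi\to\Gamma$ let
\[
\rho^\sigma\colon K\to Y(M_\sigma,\eta_\sigma(x_\sigma);\Gamma),\qquad\rho^\sigma(g)=\begin{cases}\varepsilon(\rho(\hat g))&\text{if }g\in G_\sigma,\\ \iota(\eta_\sigma(g))&\text{if }g\notin G_\sigma,\end{cases}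
\]
be the bounded homomorphism with these values on the generators $g$. It interprets $G_\sigma$ through $\rho$, below $x_\sigma$, and leaves the rest as in $M_\sigma$. Comparing bounded homomorphisms on generators, with (Y2) and (Y4), we obtain
\begin{align}
\rho^\sigma(t)&=\iota(\eta_\sigma(t))\quad\text{for $\sigma$-free }t\in K,\label{eq:free}\\
\rho^\sigma&=Y(\rho)\circ\mathrm{id}^\sigma,\label{eq:fact}
\end{align}
where $\mathrm{id}$ is the identity of $\Phi$. Now put
\[
M_{\sigma^{\frown}n}=Y(M_\sigma,\eta_\sigma(x_\sigma);\Gamma_n),\qquad\eta_{\sigma^{\frown}n}=q_n^\sigma .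
\]

We verify \eqref{eq:sep} for $\sigma^{\frown}n$. Let $\eta=q_n^\sigma$ and $o=\eta_\sigma(F_\sigma(0))$, so that $o\not\ge\eta_\sigma(x_\sigma)$. By \eqref{eq:free}, $\eta(F_\sigma(0))=\iota(o)=(o,0)$. Let $\tilde s_j^k=s_j^k(a_\sigma,e_{1\sigma}\vee F_\sigma(0),e_{2\sigma}\vee F_\sigma(0))$. We claim that $\eta(\tilde s_j^k)=(o,q_n(s_j^k))$. For $k=0$, (Y3) gives $\eta(e_{j\sigma}\vee F_\sigma(0))=\varepsilon(q_n(e_j))\vee(o,0)=(o,q_n(e_j))$. If the claim holds for $k$, then (Y3) gives $\eta(a_\sigma\vee\tilde s_j^k)=\varepsilon(q_n(a))\vee(o,q_n(s_j^k))=(o,q_n(a\vee s_j^k))$, and since meets are componentwise the claim follows for $k+1$. Thus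
\[
\eta(x_{\sigma^{\frown}n})=(0,q_n(c)),\qquad\eta(F_{\sigma^{\frown}n}(0))=(o,q_n(s_1^{k_n})),
\]
and the first element is not below the second by (G4). This completes the recursion.

The maps attached to points will be $\pi^\sigma$ and $(\pi')^\sigma$. Property (G3) passes to the tree in the following form.

\begin{lemma}\label{lem:coh}
Let $s,t\in K$. For all but finitely many nodes $\tau=\sigma^{\frown}n$, the following are equivalent:
\begin{itemize}
\item[(a)] $\pi^\tau(s)=\pi^\tau(t)$;
\item[(b)] $(\pi')^\tau(s)=(\pi')^\tau(t)$;
\item[(c)] $\eta_\tau(s)=\eta_\tau(t)$;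
\item[(d)] $\pi^\sigma(s)=\pi^\sigma(t)$ and $(\pi')^\sigma(s)=(\pi')^\sigma(t)$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix terms for $s$ and $t$, and let $T_0$ be the finite set of nodes $\sigma$ such that an element of $G_\sigma$ occurs in them. If $\tau\notin T_0$, then $s,t$ are $\tau$-free, and (a), (b), (c) are equivalent by \eqref{eq:free} and the injectivity of $\iota$.

Write $\mathrm{id}^\sigma(s)=(m_s,\gamma_s)$ and $\mathrm{id}^\sigma(t)=(m_t,\gamma_t)$, with $\gamma_s,\gamma_t\in\Phi$; these depend on $\sigma$ but not on $n$. By \eqref{eq:fact}, (c) says that $m_s=m_t$ and $\langle\gamma_s,\gamma_t\rangle\in\ker q_n$, and (d) says that $m_s=m_t$ and $\langle\gamma_s,\gamma_t\rangle\in\ker\pi\cap\ker\pi'$. By (G3), (c) always implies (d), and for each $\sigma$ the converse fails for at most finitely many $n$. If $\sigma\notin T_0$ it never fails: by \eqref{eq:free} both $\mathrm{id}^\sigma(s)$ and $\mathrm{id}^\sigma(t)$ lie in $\iota(M_\sigma)$, so $m_s=m_t$ implies $\gamma_s=\gamma_t$. The exceptional nodes are therefore among the nodes of $T_0$ and finitely many successors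 of each node of $T_0$.
\end{proof}

\section{The semilattice $S$ and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The points}
At a node $\sigma$ we need a point $P_\sigma$, carrying $\pi^\sigma$, at which the inequality between $x_\sigma$ and $F_\sigma$ is recorded, and a point $B$, carrying $(\pi')^\sigma$, at which the next step of the chain collapses. For the latter, $B$ must lie outside the appropriate set $U_i$; we will say that $B$ has type $i$. By Lemma~\ref{lem:coh}, coherence holds if each $\lambda(p)$ consists of a point carrying $\pi^\sigma$ and a point carrying $(\pi')^\sigma$ at the preceding node. For $U_i$ to obey the rule at a point of type $i$, both of these must have type $i$ as well. So each type needs its own supply of points of both kinds.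

Let $X$ consist of five points $P_\sigma,A^0_\sigma,B^0_\sigma,A^1_\sigma,B^1_\sigma$ of rank $|\sigma|$ for each node $\sigma$. The base points are the five points at the root, and
\[
\lambda(A^i_{\sigma^{\frown}n})=\lambda(B^i_{\sigma^{\frown}n})=\{A^i_\sigma,B^i_\sigma\},\qquad\lambda(P_{\sigma^{\frown}n})=\{P_\sigma,B_\sigma^{|\sigma|\bmod2}\};
\]
see Figure~\ref{fig:points}. The points $A^i_\sigma,B^i_\sigma$ have \emph{type} $i$, and the points $P_\sigma$ have no type. Let $S=S(X)$, which has the required properties by Lemma~\ref{lem:S}. Put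
\[
h_p=\pi^\sigma\ \text{ for }p\in\{P_\sigma,A^0_\sigma,A^1_\sigma\},\qquad h_p=(\pi')^\sigma\ \text{ for }p\in\{B^0_\sigma,B^1_\sigma\}.
\]
This family is coherent by Lemma~\ref{lem:coh}, since each node carries finitely many points. Let $\varphi\colon\operatorname{Con}_cK\to S$ be given by \eqref{eq:phi}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.7]
\node (a0) at (0,0) {$A^0_\sigma$}; \node (b0) at (1,0) {$B^0_\sigma$}; \node (p) at (2,0) {$P_\sigma$};
\node (b1) at (3,0) {$B^1_\sigma$}; \node (a1) at (4,0) {$A^1_\sigma$};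
\node (c0) at (0,1) {$A^0_\tau$}; \node (d0) at (1,1) {$B^0_\tau$}; \node (q) at (2,1) {$P_\tau$};
\node (d1) at (3,1) {$B^1_\tau$}; \node (c1) at (4,1) {$A^1_\tau$};
\draw[->] (c0)--(a0); \draw[->] (c0)--(b0); \draw[->] (d0)--(a0); \draw[->] (d0)--(b0);
\draw[->] (c1)--(a1); \draw[->] (c1)--(b1); \draw[->] (d1)--(a1); \draw[->] (d1)--(b1);
\draw[->,thick] (q)--(p); \draw[->,thick] (q)--(b0);
\end{tikzpicture}
\caption{The five points at a node $\sigma$ of even length and at a successor $\tau=\sigma^{\frown}n$. Arrows lead from a point $p$ to the two elements of $\lambda(p)$. For $\sigma$ of odd length the second arrow from $P_\tau$ leads to $B^1_\sigma$ instead of $B^0_\sigma$.}\label{fig:points}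
\end{figure}

Let $U_i$ be the set of points that are not of type $i$. No point has both types, so $U_0\cup U_1=X$. The set $U_i$ obeys the rule at every non-base point $p$: if $p$ has a type, both points of $\lambda(p)$ have the same type as $p$; and if $p=P_{\sigma^{\frown}n}$, then $p\in U_i$ and $P_\sigma\in U_i\cap\lambda(p)$. So $U_0,U_1\in S$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $(L,f,\psi)$ and $\theta_0,\theta_1$ exist, and let $\Psi_p$ be as in Lemma~\ref{lem:Psi}. Since $\psi(\theta_i)\subseteq U_i$, (F3) gives $\theta_i\subseteq\Psi_p$ for every point $p$ of type $i$. As $f(0)\le f(1)$, Lemma~\ref{lem:chain} provides a chain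
\[
f(1)=z_0\ge z_1\ge\dots\ge z_\ell=f(0),\qquad\langle z_r,z_{r+1}\rangle\in\theta_{r\bmod2}\quad(r<\ell).
\]
We show by induction that for each $r\le\ell$ there is a node $\sigma$ with $|\sigma|=r$ and
\begin{equation}\label{eq:claim}
f(x_\sigma)\le_{P_\sigma}F_\sigma^f(z_r).
\end{equation}
For $r=0$ and $\sigma=\varnothing$ both sides are $f(1)$.

Let $r<\ell$, and let $\sigma$ satisfy \eqref{eq:claim} with $|\sigma|=r$. Write $\bar a,\bar c,\bar e_1,\bar e_2$ for the $f$-images of $a_\sigma,c_\sigma,e_{1\sigma},e_{2\sigma}$, and $P=P_\sigma$, $B=B_\sigma^{r\bmod2}$. Put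
\[
R=F_\sigma^f(z_r),\qquad Q=F_\sigma^f(z_{r+1}),\qquad w_j=(\bar e_j\vee Q)\wedge R\quad(j=1,2).
\]
Then $f(0)\le Q\le R$: the polynomial $F_\sigma^f$ is order-preserving, and $Q$ is built by joins and meets from elements above $f(0)$. The elements $R$ and $Q$ play the roles of $z$ and $f(0)$ in Proposition~\ref{prop:two}. We check that
\begin{equation}\label{eq:three}
\bar c\le w_1,\qquad w_1\le\bar a\vee w_2,\qquad w_2\le\bar a\vee w_1
\end{equation}
hold modulo $\Psi_P$ and modulo $\Psi_B$.

\emph{Modulo $\Psi_P$.} Here $h_P=\pi^\sigma$. Since $x_\sigma$ is $\sigma$-free, \eqref{eq:free} and (Y3) give $\pi^\sigma(e_{j\sigma})=\varepsilon(\pi(e_j))\le\iota(\eta_\sigma(x_\sigma))=\pi^\sigma(x_\sigma)$. By (F1) and \eqref{eq:claim}, $\bar e_j\le_Pf(x_\sigma)\le_PR$. Together with $Q\le R$ this gives $w_j\equiv_P\bar e_j\vee Q$. Since $\varepsilon$ preserves joins, and hence the order, (G1) and (F1) give $\bar c\le_P\bar e_1$, $\bar e_1\le_P\bar a\vee\bar e_2$, and $\bar e_2\le_P\bar a\vee\bar e_1$. Therefore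
\[
\bar c\le_P\bar e_1\vee Q\equiv_Pw_1,\qquad w_1\equiv_P\bar e_1\vee Q\le_P\bar a\vee\bar e_2\vee Q\equiv_P\bar a\vee w_2,
\]
and the third inequality follows by exchanging the indices $1$ and $2$ in the second computation.

\emph{Modulo $\Psi_B$.} The point $B$ has type $r\bmod2$, so $z_r\equiv_Bz_{r+1}$ and $R\equiv_BQ$. Hence $w_j\equiv_B(\bar e_j\vee Q)\wedge Q=Q$, and the last two inequalities of \eqref{eq:three} reduce to $Q\le\bar a\vee Q$. By (G2) and (Y3), $h_B(c_\sigma)=\varepsilon(\pi'(c))=\varepsilon(0)=h_B(0)$. So (F1) gives $\bar c\le_Bf(0)\le Q\equiv_Bw_1$.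

Now $\lambda(P_{\sigma^{\frown}n})=\{P,B\}$ for all $n\in\omega$. Applying (F2) to the three inequalities, we find $n$ such that \eqref{eq:three} holds modulo $\Psi_{P_\tau}$, where $\tau=\sigma^{\frown}n$. Since $w_j\le\bar e_j\vee Q$, the pair $(w_1,w_2)$ is a witness for $(\bar a,\bar c,\bar e_1\vee Q,\bar e_2\vee Q)$ in $L/\Psi_{P_\tau}$. By Lemma~\ref{lem:wit},
\[
f(x_\tau)=\bar c\ \le_{P_\tau}\ s_1^{k_n}(\bar a,\bar e_1\vee Q,\bar e_2\vee Q)=F_\tau^f(z_{r+1}),
\]
which is \eqref{eq:claim} for $r+1$.

For $r=\ell$ we obtain a node $\sigma$ with $f(x_\sigma)\le_{P_\sigma}F_\sigma^f(f(0))=f(F_\sigma(0))$. By (F1), $\pi^\sigma(x_\sigma)\le\pi^\sigma(F_\sigma(0))$. Both $x_\sigma$ and $F_\sigma(0)$ are $\sigma$-free, so \eqref{eq:free} and (Y2) give $\eta_\sigma(x_\sigma)\le\eta_\sigma(F_\sigma(0))$. This contradicts \eqref{eq:sep}.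
\end{proof}

\begin{remark}\label{rem:use}
The points $P_\sigma$ lie in both $U_0$ and $U_1$, so the hypotheses $\psi(\theta_i)\le U_i$ say nothing directly about $\Psi_{P_\sigma}$. They are used only at the points $B_\sigma^i$, and the information reaches $P_{\sigma^{\frown}n}$ through (F2). Of $\psi$ we used only that it preserves $\vee$ and $0$ and takes values in $S$, and the size of $L$ played no role. The tree has nodes of every finite length because $\ell$ is arbitrary.
\end{remark}

\begin{proposition}\label{prop:free}
Let $K'$ be the free lattice on a countably infinite set, and let $S$ be as in Theorem~\ref{thm:main}. There is a $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK'\to S$ that cannot be lifted.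
\end{proposition}

\begin{proof}
Since $K$ is countable, there is a surjective homomorphism $\zeta\colon K'\to K$. Let $\varphi'=\varphi\circ\operatorname{Con}_c\zeta$, and suppose that $(L,f',\alpha)$ is a factorization of $\varphi'$ with $\alpha$ an isomorphism. If $\zeta(s)=\zeta(t)$, then $\alpha(\Theta_L(f'(s),f'(t)))=\varphi(\Theta_K(\zeta(s),\zeta(t)))=0$, so $f'(s)=f'(t)$. Hence $f'=f\circ\zeta$ for a homomorphism $f\colon K\to L$, and $\alpha\circ\operatorname{Con}_cf\circ\operatorname{Con}_c\zeta=\varphi\circ\operatorname{Con}_c\zeta$. The map $\operatorname{Con}_c\zeta$ is surjective, because its image is closed under joins and contains every $\Theta_K(\zeta(s),\zeta(t))$. So $\alpha\circ\operatorname{Con}_cf=\varphi$, contradicting Corollary~\ref{cor:main}.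
\end{proof}

\section{Locally finite lattices}\label{sec:locfin}

We prove Theorem~\ref{thm:locfin}. Besides the Gr\"atzer--Schmidt theorem quoted in the introduction, abbreviated (GS), we use two results.
\begin{itemize}
\item (Pudl\'ak \cite{Pud}) Every finite subset of a distributive $\{\vee,0\}$-semilattice is contained in a finite distributive $\{\vee,0\}$-subsemilattice.
\item (J\'onsson \cite{Jon}) The class of all lattices has the amalgamation property: given embeddings $i_1\colon C\to C_1$ and $i_2\colon C\to C_2$, there are a lattice $V$ and embeddings $j_1\colon C_1\to V$, $j_2\colon C_2\to V$ with $j_1i_1=j_2i_2$.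
\end{itemize}
For a finite lattice all congruences are finitely generated, and we write $\operatorname{Con}$ for $\operatorname{Con}_c$.

Let $\varphi\colon\operatorname{Con}_cK\to S$ be given. As $K$ is countable and locally finite, it is the union of an increasing sequence of finite sublattices $K_n$. Let $\varphi_n\colon\operatorname{Con}K_n\to S$ be the composite of $\varphi$ with $\operatorname{Con}_c$ of the inclusion $K_n\hookrightarrow K$. As $S$ is countable, Pudl\'ak's theorem gives finite distributive $\{\vee,0\}$-subsemilattices $S_0\subseteq S_1\subseteq\cdots$ with union $S$ and $\varphi_n(\operatorname{Con}K_n)\subseteq S_n$. We construct finite lattices $L_n$, homomorphisms $f_n\colon K_n\to L_n$ and $g_n\colon L_n\to L_{n+1}$, and isomorphisms $\alpha_n\colon\operatorname{Con}L_n\to S_n$ with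
\begin{equation}\label{eq:system}
g_nf_n=f_{n+1}|_{K_n},\qquad\alpha_n\circ\operatorname{Con}f_n=\varphi_n,\qquad\alpha_{n+1}\circ\operatorname{Con}g_n=\alpha_n .
\end{equation}

\subsection*{Passing to the limit}
Suppose that such a system is given. Each $g_n$ is injective: if $g_n(s)=g_n(t)$, then $\alpha_n(\Theta_{L_n}(s,t))=\alpha_{n+1}(0)=0$, so $s=t$. We may thus regard the $g_n$ as inclusions. Let $L=\bigcup_nL_n$ and $f=\bigcup_nf_n$. For a finite set $E$ of pairs from $L_n$ and $m\ge n$, let $\Theta_{L_m}(E)$ and $\Theta_L(E)$ be the congruences generated by $E$. By \eqref{eq:system}, $\alpha_m(\Theta_{L_m}(E))$ does not depend on $m$; call it $|E|\in S$. The union $\bigcup_{m\ge n}\Theta_{L_m}(E)$ is a congruence of $L$, so it equals $\Theta_L(E)$. Hence $\Theta_L(E)\subseteq\Theta_L(E')$ if and only if $\Theta_{L_m}(E)\subseteq\Theta_{L_m}(E')$ for all large $m$, that is, if and only if $|E|\le|E'|$. So $\alpha(\Theta_L(E))=|E|$ defines an order embedding $\alpha\colon\operatorname{Con}_cL\to S$ with image $\bigcup_nS_n=S$, which is an isomorphism. For $s,t\in K_n$,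
\[
\alpha(\Theta_L(f(s),f(t)))=\alpha_n(\Theta_{L_n}(f_n(s),f_n(t)))=\varphi_n(\Theta_{K_n}(s,t))=\varphi(\Theta_K(s,t)),
\]
and therefore $\alpha\circ\operatorname{Con}_cf=\varphi$.

\subsection*{The inductive step}
(GS) gives $L_0,f_0,\alpha_0$. Suppose that $L_n,f_n,\alpha_n$ are constructed. The difficulty is that (GS) lifts a map defined on the congruences of one finite lattice, while $L_{n+1}$ must receive both $K_{n+1}$ and $L_n$. We first map both into a common finite lattice $E$ through which $\varphi_{n+1}$ and $\alpha_n$ factor, working with one meet-irreducible element of $S_{n+1}$ at a time.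

The finite semilattice $S_{n+1}$ is a lattice, and it is a distributive lattice: if $c=s\wedge(a\vee b)$, then $c=a'\vee b'$ with $a'\le a$, $b'\le b$, so $c\le(s\wedge a)\vee(s\wedge b)$. Let $I$ be the set of its meet-irreducible elements $p\ne1$. Every element of $S_{n+1}$ is the meet of the elements of $I$ above it. By distributivity, $s\wedge s'\le p\in I$ implies $s\le p$ or $s'\le p$, so the nonempty set $\{s\in S_{n+1}:s\not\le p\}$ is closed under meets and has a least element $p^*$. Define the $\{\vee,0\}$-homomorphism $\chi\colon2^I\to S_{n+1}$ by $\chi(Z)=\bigvee_{p\in Z}p^*$. Then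
\begin{equation}\label{eq:chi}
\chi(\{p\in I:s\not\le p\})=s\qquad(s\in S_{n+1}).
\end{equation}
Indeed, the left side $s'$ is below $s$ by the choice of $p^*$. If $s'<s$, there is $q\in I$ with $s'\le q$ and $s\not\le q$; then $q^*\le s'\le q$, which is false.

Fix $p\in I$. The congruences $\mu$ of $K_{n+1}$ with $\varphi_{n+1}(\mu)\le p$ form a finite set that contains $0$ and is closed downward and under joins, so they are exactly the congruences below a largest one, $\mu_p$. In the same way the congruences $\nu$ of $L_n$ with $\alpha_n(\nu)\le p$ are those below a largest one, $\nu_p$. Let $\theta\in\operatorname{Con}K_n$. By \eqref{eq:adj} for the inclusion $K_n\hookrightarrow K_{n+1}$, we have $\theta\subseteq\mu_p$ if and only if $\varphi_n(\theta)\le p$. By \eqref{eq:adj} for $f_n$, we have $\theta\subseteq f_n^{-1}\nu_p$ if and only if $\alpha_n((\operatorname{Con}f_n)(\theta))=\varphi_n(\theta)\le p$. So $\mu_p\cap K_n^2$ and $f_n^{-1}\nu_p$ are the same congruence $\kappa_p$ of $K_n$, and $K_n/\kappa_p$ embeds into both $K_{n+1}/\mu_p$ and $L_n/\nu_p$.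

Amalgamate these two embeddings in a lattice $V$, and let $C_1,C_2\subseteq V$ be the images of $K_{n+1}/\mu_p$ and $L_n/\nu_p$. Let $N_p$ consist of the joins of the nonempty subsets of $C_1\cup C_2$ and of the meet of $C_1\cup C_2$. By Lemma~\ref{lem:fin}, $N_p$ is a finite lattice, and $C_1,C_2$ are sublattices of it because their meets, computed in $V$, lie in $N_p$. Apply (GS) to the $\{\vee,0\}$-homomorphism $\operatorname{Con}N_p\to\{0,1\}$ that sends every nonzero congruence to $1$. It yields a finite lattice $E_p$ with exactly two congruences and a homomorphism $N_p\to E_p$, which is injective because $\Theta(s,t)$ has a nonzero image for $s\neq t$. We obtain homomorphisms $b_p\colon K_{n+1}\to E_p$ and $b'_p\colon L_n\to E_p$ with kernels $\mu_p$ and $\nu_p$ and with $b_p|_{K_n}=b'_pf_n$.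

Let $E=\prod_{p\in I}E_p$ (a one-element lattice if $I=\varnothing$), with the induced homomorphisms $b\colon K_{n+1}\to E$ and $b'\colon L_n\to E$; then $b|_{K_n}=b'f_n$. Every congruence $\theta$ of $E$ is a product of congruences $\theta_p$ of the factors. To see this, let $s\mathrel{\theta_p}t$ mean that the elements of $E$ with $p$-coordinates $s$, $t$ and all other coordinates $0$ are $\theta$-related, and note that each $z\in E$ is the join of the elements $z\wedge 1_p$, where $1_p$ has $p$-coordinate $1$ and all other coordinates $0$. Since each $E_p$ has two congruences, $\theta\mapsto\{p:\theta_p\ne0\}$ identifies $\operatorname{Con}E$ with $2^I$, and $\theta_p=0$ means that $\theta$ is contained in the kernel of the projection to $E_p$. By \eqref{eq:adj}, $p\notin(\operatorname{Con}b)(\mu)$ if and only if $\mu\subseteq\ker b_p=\mu_p$, and the same holds for $b'$ and $\nu_p$. Thus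
\[
(\operatorname{Con}b)(\mu)=\{p:\varphi_{n+1}(\mu)\not\le p\},\qquad(\operatorname{Con}b')(\nu)=\{p:\alpha_n(\nu)\not\le p\},
\]
and \eqref{eq:chi} gives $\chi\circ\operatorname{Con}b=\varphi_{n+1}$ and $\chi\circ\operatorname{Con}b'=\alpha_n$.

Finally, (GS) applied to $\chi\colon\operatorname{Con}E\to S_{n+1}$ gives a finite lattice $L_{n+1}$, a homomorphism $h\colon E\to L_{n+1}$, and an isomorphism $\alpha_{n+1}\colon\operatorname{Con}L_{n+1}\to S_{n+1}$ with $\alpha_{n+1}\circ\operatorname{Con}h=\chi$. Put $f_{n+1}=hb$ and $g_n=hb'$. Then $g_nf_n=hb'f_n=f_{n+1}|_{K_n}$, $\alpha_{n+1}\circ\operatorname{Con}f_{n+1}=\chi\circ\operatorname{Con}b=\varphi_{n+1}$, and $\alpha_{n+1}\circ\operatorname{Con}g_n=\chi\circ\operatorname{Con}b'=\alpha_n$. This establishes \eqref{eq:system} and completes the proof of Theorem~\ref{thm:locfin}.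

\begin{thebibliography}{9}

\bibitem{Jon} J\'onsson, \emph{Universal relational systems}, Math. Scand. 4 (1956).

\bibitem{Pud} Pudl\'ak, \emph{On congruence lattices of lattices}, Algebra Universalis 20 (1985).

\bibitem{TW} Jiri Tuma, Friedrich Wehrung, \emph{Unsolvable one-dimensional lifting problems for congruence lattices of lattices}, arXiv:math/0501377 (2005).

\end{thebibliography}
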